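\title{Vexillary involution Schubert polynomials are $Q$-key polynomials}

\begin{abstract}
The Schubert polynomial of a vexillary permutation is the key polynomial of its code. We prove the analogous statement for involutions: if $z$ is a vexillary involution, then the involution Schubert polynomial $\mathfrak{S}^{\mathsf{O}}_z$ equals the $Q$-key polynomial $\kappa^{\mathsf{Q}}_{c(z)}$ of its code. The proof removes the cycle of $z$ that contains $1$ and shows that both families of polynomials satisfy the same recursion. On the key side the recursion reduces to one identity for divided differences in two sets of variables.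
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Schubert and key polynomials}
Let $S_\infty$ be the group of permutations of $\{1,2,3,\dots\}$ that fix all but finitely many points, and let $S_n\subset S_\infty$ be the subgroup fixing every point larger than $n$. We write $w\in S_n$ in one-line notation $w(1)w(2)\cdots w(n)$. Let $s_i=(i\;\,i+1)$. The length $\ell(w)$ is the number of pairs $i<j$ with $w(i)>w(j)$; it is also the least $k$ such that $w=s_{i_1}\cdots s_{i_k}$, and such a shortest expression is a \emph{reduced word}. The index $i$ is a \emph{descent} of $w$ if $w(i)>w(i+1)$ and an \emph{ascent} otherwise, and $\ell(ws_i)=\ell(w)-1$ or $\ell(w)+1$ accordingly.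

The \emph{Rothe diagram} and the \emph{code} of $w$ are
\[
D(w)=\{(i,w(j)) : i<j,\ w(i)>w(j)\},\qquad c(w)=(c_1,c_2,\dots),\quad c_i=|\{j>i : w(j)<w(i)\}| .
\]
Thus $c_i$ is the number of boxes in row $i$ of $D(w)$, and $\sum_i c_i=\ell(w)$. The code is a \emph{weak composition}, that is, a sequence $\alpha=(\alpha_1,\alpha_2,\dots)$ of nonnegative integers with finite sum; we omit trailing zeros. The code determines $w$: the value $w(i)$ is the $(c_i+1)$-st smallest positive integer outside $\{w(1),\dots,w(i-1)\}$. Let $\lambda(\alpha)$ be the partition obtained by sorting the entries of $\alpha$, and let $\mathsf{D}_\lambda=\{(i,j):1\le j\le\lambda_i\}$ be the diagram of a partition $\lambda$. A permutation $w$ is \emph{dominant} if $D(w)=\mathsf{D}_\lambda$ for a partition $\lambda$, and then $c(w)=\lambda$. It is \emph{vexillary} if it avoids the pattern $2143$: there are no positions $i<j<k<l$ with $w(j)<w(i)<w(l)<w(k)$.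

On $\mathbb{Z}[x_1,x_2,\dots]$ let $s_i$ swap $x_i$ and $x_{i+1}$, and put
\[
\partial_i f=\frac{f-s_if}{x_i-x_{i+1}},\qquad \pi_i f=\partial_i(x_if).
\]
The operator $\partial_i$ lowers the degree of a homogeneous polynomial by one and $\pi_i$ preserves it (in both cases the result may be zero). The \emph{Schubert polynomials} $\mathfrak{S}_w$, $w\in S_\infty$, are characterized by
\[
\mathfrak{S}_{n\cdots 21}=x_1^{n-1}x_2^{n-2}\cdots x_{n-1},\qquad
\partial_i\mathfrak{S}_w=\begin{cases}\mathfrak{S}_{ws_i}&\text{if }w(i)>w(i+1),\\ 0&\text{otherwise,}\end{cases}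
\]
and $\mathfrak{S}_w$ is homogeneous of degree $\ell(w)$. The \emph{key polynomials} $\kappa_\alpha$ are defined by $\kappa_\lambda=\prod_{(i,j)\in\mathsf{D}_\lambda}x_i$ for partitions $\lambda$ and $\kappa_{s_i\alpha}=\pi_i\kappa_\alpha$ when $\alpha_i>\alpha_{i+1}$, where $s_i\alpha$ is $\alpha$ with entries $i$ and $i+1$ swapped. It is known that $\mathfrak{S}_w=\kappa_{c(w)}$ when $w$ is vexillary. For such $w$, then, the Schubert polynomial is obtained from a product over the boxes of a Young diagram by operators that only rearrange the rows.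

\subsection*{The analogues for involutions}
Let $I_\infty=\{z\in S_\infty:z=z^{-1}\}$, and let $\mathsf{cyc}(z)$ be the number of $2$-cycles of $z\in I_\infty$. The \emph{Demazure product} $\circ$ is the associative product on $S_\infty$ with $w\circ s_i=ws_i$ if $\ell(ws_i)>\ell(w)$ and $w\circ s_i=w$ otherwise. For $z\in I_\infty$ let $\mathcal{A}(z)$ be the set of $w\in S_\infty$ of minimal length with $w^{-1}\circ w=z$. The \emph{involution Schubert polynomial} of $z$ is
\[
\mathfrak{S}^{\mathsf{O}}_z=2^{\mathsf{cyc}(z)}\sum_{w\in\mathcal{A}(z)}\mathfrak{S}_w .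
\]
For example $\mathcal{A}(s_i)=\{s_i\}$, so $\mathfrak{S}^{\mathsf{O}}_{21}=2x_1$ and $\mathfrak{S}^{\mathsf{O}}_{132}=2(x_1+x_2)$. Also $\mathcal{A}(321)=\{312,231\}$, so $\mathfrak{S}^{\mathsf{O}}_{321}=2(x_1^2+x_1x_2)=2x_1(x_1+x_2)$.

The polynomials for $21$ and $321$ are products over the boxes on or below the diagonal of $D(21)=\mathsf{D}_{(1)}$ and $D(321)=\mathsf{D}_{(2,1)}$, the box $(i,j)$ contributing $x_i+x_j$. This is the general pattern for dominant involutions. Call a partition \emph{symmetric} if it equals its transpose, and call a weak composition $\alpha$ symmetric if $\lambda(\alpha)$ is. For a symmetric partition $\lambda$ set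
\[
\kappa^{\mathsf{Q}}_\lambda=\prod_{(i,j)\in\mathsf{D}_\lambda,\ i\ge j}(x_i+x_j).
\]

\medskip\noindent\textbf{Fact 1.} If $\lambda$ is a symmetric partition, then $\kappa^{\mathsf{Q}}_\lambda=\mathfrak{S}^{\mathsf{O}}_z$ for the unique dominant involution $z$ with $D(z)=\mathsf{D}_\lambda$.
\medskip

So $\kappa^{\mathsf{Q}}_\lambda$ plays for involutions the role that the monomial $\kappa_\lambda$ plays for permutations, and one imitates the definition of key polynomials. Let $w\in S_\infty$ act on weak compositions by $(w\alpha)_{w(j)}=\alpha_j$. For a symmetric weak composition $\alpha$, the \emph{$Q$-key polynomial} is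
\[
\kappa^{\mathsf{Q}}_\alpha=\pi_{i_1}\cdots\pi_{i_k}\,\kappa^{\mathsf{Q}}_{\lambda(\alpha)},
\]
where $s_{i_1}\cdots s_{i_k}$ is a reduced word for the permutation $w$ of minimal length with $w\lambda(\alpha)=\alpha$. Equivalently, $\kappa^{\mathsf{Q}}_{s_i\alpha}=\pi_i\kappa^{\mathsf{Q}}_\alpha$ whenever $\alpha_i>\alpha_{i+1}$ (see Lemma~\ref{lem:moves}).

The code of a vexillary involution is symmetric (Corollary~\ref{cor:symmetric}), so $\kappa^{\mathsf{Q}}_{c(z)}$ is defined for such $z$. Outside the vexillary case it need not be: the code of $2143$ is $(1,0,1)$, and $(1,1)$ is not symmetric. In fact no other involution can have a $Q$-key polynomial as its involution Schubert polynomial.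

\medskip\noindent\textbf{Fact 2.} If $z\in I_\infty$ and $\mathfrak{S}^{\mathsf{O}}_z=\kappa^{\mathsf{Q}}_\alpha$ for some symmetric weak composition $\alpha$, then $z$ is vexillary.
\medskip

Facts 1 and 2 are known facts that belong to the setting of the question below, and we use them without proof. The question comes from the paper of Marberg and Scrimshaw \cite{MS}: \emph{is $\mathfrak{S}^{\mathsf{O}}_z=\kappa^{\mathsf{Q}}_{c(z)}$ for every vexillary $z\in I_\infty$?} The case of ordinary Schubert polynomials suggests that the answer is yes. Fact~1 confirms this for dominant $z$, and the first nondominant case agrees as well: $c(132)=(0,1)$ and $\kappa^{\mathsf{Q}}_{(0,1)}=\pi_1(2x_1)=2(x_1+x_2)=\mathfrak{S}^{\mathsf{O}}_{132}$.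

\begin{theorem}\label{thm:main}
If $z\in I_\infty$ is vexillary, then $\mathfrak{S}^{\mathsf{O}}_z=\kappa^{\mathsf{Q}}_{c(z)}$.
\end{theorem}

\begin{theorem}\label{thm:equiv}
For $z\in I_\infty$ the following are equivalent:
\begin{itemize}
\item[(a)] $z$ is vexillary;
\item[(b)] $c(z)$ is symmetric and $\mathfrak{S}^{\mathsf{O}}_z=\kappa^{\mathsf{Q}}_{c(z)}$;
\item[(c)] $\mathfrak{S}^{\mathsf{O}}_z=\kappa^{\mathsf{Q}}_\alpha$ for some symmetric weak composition $\alpha$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:cyc}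
If $z\in I_\infty$ is vexillary, then $\mathsf{cyc}(z)$ is the number $d$ of diagonal boxes of $\mathsf{D}_{\lambda(c(z))}$, so $\sum_{w\in\mathcal{A}(z)}\mathfrak{S}_w=2^{-d}\kappa^{\mathsf{Q}}_{c(z)}$.
\end{theorem}

\subsection*{Plan of the proof}
We induct on the least $N$ with $z\in S_N$ by removing the cycle that contains $1$. If $z(1)=1$, both sides satisfy a shift formula. If $z(1)=b+1>1$, deleting the $2$-cycle $(1\;\,b+1)$ gives a smaller involution $z'$, and $\mathfrak{S}^{\mathsf{O}}_z$ is obtained from $\mathfrak{S}^{\mathsf{O}}_{z'}$ by an explicit operator. These two recursions hold for all involutions (Section~\ref{sec:schubert}). The vexillary hypothesis enters only in Section~\ref{sec:codes}, where it gives two properties of the code. The main work is to show that $Q$-key polynomials of compositions with these properties obey the second recursion (Section~\ref{sec:key}); this reduces to an identity in two sets of variables (Section~\ref{sec:identity}). Fact~1 is used only for the permutations $N\cdots21$, and Fact~2 only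 in Theorem~\ref{thm:equiv}.

\section{The involution $35142$}\label{sec:example}

Let $z=35142=(1\;3)(2\;5)$. It is vexillary: the last two letters of a $2143$ pattern would be a decreasing pair among the letters $1,4,2$ in positions $3,4,5$, hence $4,2$, and there are not two values below $2$. The code is $\alpha=(2,3,0,1)$, and $\lambda(\alpha)=(3,2,1)$.

The first thing to try is an induction along the definition of $\kappa^{\mathsf{Q}}_\alpha$: start from the dominant involution $4321$ with code $(3,2,1)$, apply one operator $\pi_i$ at a time, and show that each step produces the polynomial of another involution. This fails here. The compositions between $(3,2,1,0)$ and $(2,3,0,1)$ are $(3,2,0,1)$ and $(2,3,1,0)$. They are the codes of $43152$ and $35214$, and neither is an involution. So we compute the two sides separately.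

\emph{The key side.} The boxes of $\mathsf{D}_{(3,2,1)}$ on or below the diagonal are $(1,1),(2,1),(2,2),(3,1)$, so
\[
\kappa^{\mathsf{Q}}_{(3,2,1)}=M\cdot(x_1+x_3),\qquad M=4x_1x_2(x_1+x_2).
\]
The factor $M$ is symmetric in $x_1,x_2$ and in $x_3,x_4$, so it passes through $\pi_1$ and $\pi_3$. Since $\pi_i x_i=x_i+x_{i+1}$, and $\pi_i$ fixes the variables other than $x_i,x_{i+1}$,
\[
\kappa^{\mathsf{Q}}_{(2,3,0,1)}=\pi_1\pi_3\,\kappa^{\mathsf{Q}}_{(3,2,1)}=M\,\pi_1\pi_3(x_1+x_3)=M\,(x_1+x_2+x_3+x_4).
\]

\emph{The Schubert side.} Proposition~\ref{prop:ddiff} below says that $\partial_i\mathfrak{S}^{\mathsf{O}}_y=\mathfrak{S}^{\mathsf{O}}_{s_iys_i}$ if $i$ is a descent of $y$ and $s_iys_i\ne y$. We use this to stretch the cycle $(1\;3)$ of $z$. Conjugation by $s_3$ gives $(1\;4)(2\;5)=45312$, and conjugation by $s_4$ then gives $(1\;5)(2\;4)=54321$. Hence $\mathfrak{S}^{\mathsf{O}}_z=\partial_3\partial_4\mathfrak{S}^{\mathsf{O}}_{54321}$. By Fact~1,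
\[
\mathfrak{S}^{\mathsf{O}}_{54321}=2x_1(x_1+x_2)(x_1+x_3)(x_1+x_4)\cdot 2x_2(x_2+x_3).
\]
The first group of factors comes from the first column of the staircase, and the second group is $\mathfrak{S}^{\mathsf{O}}_{321}$ with all indices raised by one. The involution $321$ is what remains of $z$ when the cycle $(1\;3)$ is deleted. The operator $\partial_4$ removes the factor $x_1+x_4$, and the factors in $x_1,x_2$ alone multiply to $M$ again:
\[
\mathfrak{S}^{\mathsf{O}}_z=M\,\partial_3\big[(x_1+x_3)(x_2+x_3)\big]=M\,(x_1+x_2+x_3+x_4).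
\]

The two sides agree, and the computation shows why. A common factor $M$ passes through all operators. What is left involves two separate groups of variables, $x_1,x_2$ and $y_1=x_3$, $y_2=x_4$, and reads
\begin{equation}\label{eq:toy}
\pi^x_1\pi^y_1\,(x_1+y_1)=\partial^y_1\big[(x_1+y_1)(x_2+y_1)\big].
\end{equation}
The general proof has the same three parts: stretch the cycle through $1$, split off $M$, and prove a general form of \eqref{eq:toy} (Proposition~\ref{prop:identity}).

\section{Operators and sorting moves}\label{sec:operators}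

Operators compose from right to left, and a polynomial written among operators stands for multiplication by it. We use the following standard facts. The $\partial_i$ satisfy $\partial_i\partial_j=\partial_j\partial_i$ for $|i-j|\ge2$ and $\partial_i\partial_{i+1}\partial_i=\partial_{i+1}\partial_i\partial_{i+1}$, and so do the $\pi_i$. Any two reduced words of $w$ are connected by these relations, so $\pi_w=\pi_{i_1}\cdots\pi_{i_k}$ does not depend on the reduced word $s_{i_1}\cdots s_{i_k}$ of $w$. Further $\partial_i^2=0$; the operators $\partial_i$ and $\pi_i$ commute with polynomials symmetric in $x_i,x_{i+1}$; and $\partial_if=0$ if and only if $s_if=f$, in which case $\pi_if=f$. Since $x_i$ commutes with $\partial_j$ for $j>i$,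
\begin{equation}\label{eq:pichain}
\pi_p\pi_{p+1}\cdots\pi_q=\partial_p\partial_{p+1}\cdots\partial_q\;x_px_{p+1}\cdots x_q\qquad(p\le q).
\end{equation}
For $f=f(x_1,x_2,\dots)$ write $f^+=f(x_2,x_3,\dots)$; then $(\partial_if)^+=\partial_{i+1}f^+$ and $(\pi_if)^+=\pi_{i+1}f^+$.

All recursions in this paper involve a chain $\partial_p\partial_{p+1}\cdots\partial_q$, and all of them rest on the fact that an operator moves through such a chain at the cost of raising its index by one.

\begin{lemma}\label{lem:chain}
Let $p\le j<q$ and let $g$ be a polynomial symmetric in $x_j,x_{j+1}$. Then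
\[
\partial_p\cdots\partial_q\,g\,\partial_j=\partial_{j+1}\,\partial_p\cdots\partial_q\,g,\qquad
\partial_p\cdots\partial_q\,g\,\pi_j=\pi_{j+1}\,\partial_p\cdots\partial_q\,g .
\]
\end{lemma}

\begin{proof}
The operators $\partial_j$ and $\pi_j$ commute with $g$ and with $\partial_{j+2},\dots,\partial_q$, while $\partial_{j+1}$ and $\pi_{j+1}$ commute with $\partial_p,\dots,\partial_{j-1}$. So it suffices to show $\partial_j\partial_{j+1}\partial_j=\partial_{j+1}\partial_j\partial_{j+1}$ and $\partial_j\partial_{j+1}\pi_j=\pi_{j+1}\partial_j\partial_{j+1}$. The first is the braid relation. For the second, $x_jf-x_{j+1}s_jf=(x_j-x_{j+1})f+x_{j+1}(f-s_jf)$ gives $\partial_jx_j=1+x_{j+1}\partial_j$, and therefore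
\[
\partial_j\partial_{j+1}\partial_jx_j=\partial_{j+1}\partial_j\partial_{j+1}x_j=\partial_{j+1}\partial_jx_j\partial_{j+1}
=\partial_{j+1}^2+\partial_{j+1}x_{j+1}\partial_j\partial_{j+1}=\pi_{j+1}\partial_j\partial_{j+1}.\qedhere
\]
\end{proof}

We shall want to move an entry of a composition to the left past all entries that are at least as large, without keeping track of which ones are equal. The next lemma allows this.

\begin{lemma}\label{lem:moves}
If $\alpha$ is a symmetric weak composition and $\alpha_i\ge\alpha_{i+1}$, then $\pi_i\kappa^{\mathsf{Q}}_\alpha=\kappa^{\mathsf{Q}}_{s_i\alpha}$.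
\end{lemma}

\begin{proof}
Let $\lambda=\lambda(\alpha)$, and call a maximal interval of indices on which $\lambda$ is constant a block. Among the permutations $w$ with $w\lambda=\alpha$, the one of minimal length is the unique one that is increasing on each block; this is the standard description of minimal coset representatives. Fix this $w$, so that $\kappa^{\mathsf{Q}}_\alpha=\pi_w\kappa^{\mathsf{Q}}_\lambda$, and put $p=w^{-1}(i)$, $q=w^{-1}(i+1)$. Then $\lambda_p=\alpha_i$ and $\lambda_q=\alpha_{i+1}$.

Suppose $\alpha_i>\alpha_{i+1}$. Then $p<q$, so $\ell(s_iw)=\ell(w)+1$ and $\pi_{s_iw}=\pi_i\pi_w$. As $p$ and $q$ lie in different blocks, $s_iw$ is still increasing on each block, so it is the minimal permutation for $s_i\alpha$. Hence $\kappa^{\mathsf{Q}}_{s_i\alpha}=\pi_i\pi_w\kappa^{\mathsf{Q}}_\lambda=\pi_i\kappa^{\mathsf{Q}}_\alpha$.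

Suppose $\alpha_i=\alpha_{i+1}$. Then $p$ and $q$ lie in one block, on which $w$ is increasing, so $q=p+1$. Hence $s_iw=ws_p$ has length $\ell(w)+1$, and $\pi_i\pi_w=\pi_w\pi_p$. Rows $p,p+1$ of $\mathsf{D}_\lambda$ are equal, and because $\lambda$ is symmetric, so are columns $p,p+1$. Thus $\mathsf{D}_\lambda$ is invariant under applying $s_p$ to both coordinates. Now $\kappa^{\mathsf{Q}}_\lambda$ is the product of $x_a+x_{a'}$ over the unordered pairs $\{a,a'\}$, with $a=a'$ allowed, such that $(a,a')\in\mathsf{D}_\lambda$. So it is symmetric in $x_p,x_{p+1}$, and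
$\pi_i\kappa^{\mathsf{Q}}_\alpha=\pi_w\pi_p\kappa^{\mathsf{Q}}_\lambda=\pi_w\kappa^{\mathsf{Q}}_\lambda=\kappa^{\mathsf{Q}}_\alpha=\kappa^{\mathsf{Q}}_{s_i\alpha}$.
\end{proof}

If $\gamma$ is symmetric and $\gamma_l=0$ for $l>n$, we can move the zero in position $n+1$ to the front by applying $\pi_n,\pi_{n-1},\dots,\pi_1$ in turn. This gives the shift formula
\begin{equation}\label{eq:keyshift}
\kappa^{\mathsf{Q}}_{(0,\gamma_1,\gamma_2,\dots)}=\pi_1\pi_2\cdots\pi_n\,\kappa^{\mathsf{Q}}_\gamma .
\end{equation}

\section{Recursions for involution Schubert polynomials}\label{sec:schubert}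

Nothing in this section assumes that $z$ is vexillary.

\subsection*{Divided differences}
If $s_{i_1}\cdots s_{i_k}$ is a reduced word of $w$, then $w=s_{i_1}\circ\cdots\circ s_{i_k}$. Recall also that $(u\circ v)^{-1}=v^{-1}\circ u^{-1}$. Hence $s_i\circ u=s_iu$ if $u^{-1}(i)<u^{-1}(i+1)$, and $s_i\circ u=u$ otherwise. It follows that
\begin{equation}\label{eq:steps}
w^{-1}\circ w=s_{i_k}\circ\cdots\circ s_{i_1}\circ 1\circ s_{i_1}\circ\cdots\circ s_{i_k},
\end{equation}
so the object to understand is the operation $y\mapsto s_i\circ y\circ s_i$ on involutions. The statistic that it controls is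
\[
\hat\ell(z)=\tfrac12\big(\ell(z)+\mathsf{cyc}(z)\big).
\]
Note that $s_iys_i=y$ if and only if $y$ maps $\{i,i+1\}$ to itself.

\begin{lemma}\label{lem:conj}
Let $y,z\in I_\infty$ and $i\ge1$.
\begin{itemize}
\item[(a)] If $i$ is a descent of $y$, then $s_i\circ y\circ s_i=y$. If $i$ is an ascent of $y$, then $s_i\circ y\circ s_i$ equals $s_iys_i$ when $s_iys_i\neq y$ and equals $ys_i$ when $s_iys_i=y$, and $\hat\ell(s_i\circ y\circ s_i)=\hat\ell(y)+1$. In all cases $s_i\circ y\circ s_i$ is an involution with a descent at $i$.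
\item[(b)] If $i$ is a descent of $z$, there is exactly one $y\in I_\infty$ with an ascent at $i$ and $s_i\circ y\circ s_i=z$. It is $y=s_izs_i$ if $s_izs_i\ne z$ and $y=zs_i$ if $s_izs_i=z$.
\end{itemize}
\end{lemma}

We call the involution $y$ in (b) the \emph{$i$-predecessor} of $z$.

\begin{proof}
(a) If $y(i)>y(i+1)$, then $y\circ s_i=y$, and $s_i\circ y=y$ because $y^{-1}=y$. Let $y(i)<y(i+1)$. Then $y\circ s_i=ys_i$ has length $\ell(y)+1$. Since $(ys_i)^{-1}=s_iy$, we have $s_i\circ(ys_i)=s_iys_i$, of length $\ell(y)+2$, exactly when $s_i(y(i))<s_i(y(i+1))$. As $y(i)<y(i+1)$, this fails only if $y(i)=i$ and $y(i+1)=i+1$, that is, only if $s_iys_i=y$. So if $s_iys_i\ne y$, the result is $s_iys_i$, with length $\ell(y)+2$ and the same number of $2$-cycles. If $s_iys_i=y$, the result is $ys_i$, with length $\ell(y)+1$ and the extra $2$-cycle $(i\;\,i+1)$. Either way $\hat\ell$ grows by $1$. Finally $u=s_i\circ y\circ s_i$ satisfies $u\circ s_i=u$, because $s_i\circ s_i=s_i$, so $i$ is a descent of $u$.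

(b) Let $y$ have an ascent at $i$ and $s_i\circ y\circ s_i=z$. By (a), either $z=s_iys_i\ne y$, and then $y=s_izs_i\neq z$; or $z=ys_i$ with $y$ commuting with $s_i$, and then $z$ commutes with $s_i$ and $y=zs_i$. This proves uniqueness. For existence, let first $s_izs_i\ne z$ and $y=s_izs_i$. Then $y(i)=s_i(z(i+1))$ and $y(i+1)=s_i(z(i))$. Since $z(i+1)<z(i)$ and $(z(i+1),z(i))\neq(i,i+1)$, we get $y(i)<y(i+1)$, and $s_iys_i=z\ne y$, so $s_i\circ y\circ s_i=z$ by (a). If $s_izs_i=z$, then $z$ swaps $i$ and $i+1$, so $y=zs_i$ fixes both, and $s_i\circ y\circ s_i=ys_i=z$.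
\end{proof}

\begin{proposition}\label{prop:ddiff}
Let $z\in I_\infty$. Then $\mathcal{A}(z)=\{w:w^{-1}\circ w=z,\ \ell(w)=\hat\ell(z)\}$, this set is nonempty, and
\[
\partial_i\mathfrak{S}^{\mathsf{O}}_z=\begin{cases}
0&\text{if }z(i)<z(i+1),\\
\mathfrak{S}^{\mathsf{O}}_{s_izs_i}&\text{if }z(i)>z(i+1)\text{ and }s_izs_i\ne z,\\
2\,\mathfrak{S}^{\mathsf{O}}_{zs_i}&\text{if }z(i)>z(i+1)\text{ and }s_izs_i=z.
\end{cases}
\]
\end{proposition}

\begin{proof}
We use one observation twice: if $w=vs_i$ with $\ell(v)<\ell(w)$, then $w=v\circ s_i$, so $w^{-1}\circ w=s_i\circ(v^{-1}\circ v)\circ s_i$ has a descent at $i$. In other words,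
\begin{equation}\label{eq:descent}
\text{every descent of $w$ is a descent of $w^{-1}\circ w$.}
\end{equation}

\emph{The minimal length.} If $w^{-1}\circ w=z$, then by \eqref{eq:steps} the involution $z$ is reached from $1$ in $\ell(w)$ steps, each raising $\hat\ell$ by at most $1$. So $\ell(w)\ge\hat\ell(z)$. We show by induction on $\hat\ell(z)$ that equality is attained. For $z=1$ take $w=1$. Otherwise let $i$ be a descent of $z$, let $y$ be the $i$-predecessor, and choose $v$ with $v^{-1}\circ v=y$ and $\ell(v)=\hat\ell(y)=\hat\ell(z)-1$. By \eqref{eq:descent}, $i$ is an ascent of $v$. So $w=vs_i=v\circ s_i$ has length $\hat\ell(z)$ and $w^{-1}\circ w=s_i\circ y\circ s_i=z$.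

\emph{The divided differences.} If $i$ is an ascent of $z$, then by \eqref{eq:descent} it is an ascent of every $w\in\mathcal{A}(z)$, so $\partial_i\mathfrak{S}^{\mathsf{O}}_z=0$. Let $i$ be a descent of $z$ with predecessor $y$. The previous paragraph shows that $v\mapsto vs_i$ maps $\mathcal{A}(y)$ into the set of $w\in\mathcal{A}(z)$ with a descent at $i$. This map is onto. Indeed, let $w=vs_i\in\mathcal{A}(z)$ with $\ell(v)=\ell(w)-1$, and let $y_0=v^{-1}\circ v$, so $s_i\circ y_0\circ s_i=z$. By minimality of $\ell(w)$ we have $y_0\ne z$, so $i$ is an ascent of $y_0$ by Lemma~\ref{lem:conj}(a), and $y_0=y$ by Lemma~\ref{lem:conj}(b). As $\ell(v)=\hat\ell(z)-1=\hat\ell(y)$, we get $v\in\mathcal{A}(y)$. Therefore $\partial_i\sum_{w\in\mathcal{A}(z)}\mathfrak{S}_w=\sum_{v\in\mathcal{A}(y)}\mathfrak{S}_v$, which means $\partial_i\mathfrak{S}^{\mathsf{O}}_z=2^{\mathsf{cyc}(z)-\mathsf{cyc}(y)}\mathfrak{S}^{\mathsf{O}}_y$.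
\end{proof}

\subsection*{Removing the fixed point $1$}
For $v\in S_\infty$ let $1\times v$ be the permutation with $1\mapsto1$ and $j+1\mapsto v(j)+1$.

\begin{proposition}\label{prop:fixed}
If $z\in I_\infty\cap S_n$, then $\mathfrak{S}^{\mathsf{O}}_{1\times z}=\pi_1\pi_2\cdots\pi_n\,\mathfrak{S}^{\mathsf{O}}_z$.
\end{proposition}

\begin{proof}
We first reduce to ordinary Schubert polynomials. Let $\mathrm{supp}(u)$ be the set of $i$ such that $s_i$ occurs in a reduced word of $u$; the braid relations preserve the set of letters, so all reduced words give the same set. A descent $i$ of $u$ lies in $\mathrm{supp}(u)$, since $u$ then has a reduced word ending in $s_i$. Hence $\mathrm{supp}(u\circ s_i)=\mathrm{supp}(u)\cup\{i\}$ in all cases, and $\mathrm{supp}(w^{-1}\circ w)=\mathrm{supp}(w)$ by \eqref{eq:steps}. It follows that $\mathcal{A}(z)\subset S_n$, and that every $w\in\mathcal{A}(1\times z)$ has support in $\{2,\dots,n\}$, so $w=1\times v$ with $v\in S_n$. The map $v\mapsto1\times v$ sends $s_i$ to $s_{i+1}$ and preserves length,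 hence preserves Demazure products. So $\mathcal{A}(1\times z)=\{1\times v:v\in\mathcal{A}(z)\}$. Also $\mathsf{cyc}(1\times z)=\mathsf{cyc}(z)$. By \eqref{eq:pichain} it remains to show $\mathfrak{S}_{1\times v}=\partial_1\cdots\partial_n(x_1\cdots x_n\mathfrak{S}_v)$ for $v\in S_n$.

Let $\hat v\in S_{n+1}$ have one-line notation $(v(1)+1)\cdots(v(n)+1)\,1$. Then $x_1\cdots x_n\mathfrak{S}_v=\mathfrak{S}_{\hat v}$. This holds for $v=n\cdots21$, where both sides are $x_1^nx_2^{n-1}\cdots x_n$. Every other $v\in S_n$ is reached by applying operators $\partial_i$ with $i<n$ at descents; these commute with $x_1\cdots x_n$, and $v$ and $\hat v$ have the same descents $i<n$. Now apply $\partial_n,\partial_{n-1},\dots,\partial_1$ to $\mathfrak{S}_{\hat v}$ in turn. Each step acts at a descent and moves the value $1$ one position to the left, and the final permutation is $1\times v$.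
\end{proof}

\subsection*{Removing the $2$-cycle through $1$}
Put $P_m=\prod_{j=1}^m(x_1+x_j)$, which is symmetric in $x_2,\dots,x_m$. For $1\le b<N$ define the operator
\[
\mathcal{R}_{b,N}(f)=\partial_{b+1}\partial_{b+2}\cdots\partial_{N-1}\big[P_{N-1}\,f^+\big],
\]
where the chain of divided differences is empty if $N=b+1$. If $z\in I_\infty$ has $z(1)=b+1\ge2$, let $z'$ be the involution obtained by deleting $1$ and $b+1$ from the positions and the values of $z$ and relabeling the remaining positive integers as $1,2,3,\dots$ in increasing order.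

\begin{proposition}\label{prop:cycle}
If $z\in I_\infty\cap S_N$ and $z(1)=b+1\ge2$, then $\mathfrak{S}^{\mathsf{O}}_z=\mathcal{R}_{b,N}(\mathfrak{S}^{\mathsf{O}}_{z'})$.
\end{proposition}

\begin{proof}
When the cycle is $(1\;N)$, it encloses everything else, and the divided differences that act on the inside do not see it. The general case is reduced to this one by stretching the cycle.

\emph{The case $b+1=N$.} Here $z(1)=N$, $z(N)=1$ and $z(j+1)=z'(j)+1$ for $1\le j\le N-2$, and we must show $\mathfrak{S}^{\mathsf{O}}_z=P_{N-1}(\mathfrak{S}^{\mathsf{O}}_{z'})^+$. We use downward induction on $\hat\ell(z')$ over the finitely many involutions $z'\in S_{N-2}$. If $z'$ has no ascent $i\le N-3$, then $z'=(N-2)\cdots21$ and $z=N\cdots21$. These are dominant, and $D(z)=\{(i,j):i+j\le N\}$. By Fact~1, $\mathfrak{S}^{\mathsf{O}}_z$ is the product of $x_i+x_j$ over $i\ge j$ with $i+j\le N$. The factors with $j=1$ give $P_{N-1}$. The factors with $j\ge2$ are indexed by $i-1\ge j-1\ge1$ with $(i-1)+(j-1)\le N-2$, so they give $(\mathfrak{S}^{\mathsf{O}}_{z'})^+$.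

Otherwise let $i\le N-3$ be an ascent of $z'$. Then $i+1$ is an ascent of $z$, and $i+1,i+2\in\{2,\dots,N-1\}$. Put $y'=s_i\circ z'\circ s_i$ and $y=s_{i+1}\circ z\circ s_{i+1}$. The involution $z$ fixes $i+1,i+2$ if and only if $z'$ fixes $i,i+1$. So the same case of Lemma~\ref{lem:conj}(a) applies to both, $y\in S_N$ contains the cycle $(1\;N)$, and deleting this cycle from $y$ gives $y'$. By Proposition~\ref{prop:ddiff}, with the same constant $a\in\{1,2\}$ in both places, and by induction,
\[
a\,\mathfrak{S}^{\mathsf{O}}_z=\partial_{i+1}\mathfrak{S}^{\mathsf{O}}_y=\partial_{i+1}\big[P_{N-1}(\mathfrak{S}^{\mathsf{O}}_{y'})^+\big]=P_{N-1}(\partial_i\mathfrak{S}^{\mathsf{O}}_{y'})^+=a\,P_{N-1}(\mathfrak{S}^{\mathsf{O}}_{z'})^+ .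
\]

\emph{The general case.} Put $z^{(b+1)}=z$ and $z^{(m+1)}=s_mz^{(m)}s_m$ for $b+1\le m<N$. Since $m\ge2$, the involution $z^{(m)}\in S_N$ contains the cycle $(1\;m)$. Thus $z^{(m)}(m)=1<z^{(m)}(m+1)$, and $z^{(m)}$ does not commute with $s_m$ because $1\notin\{m,m+1\}$. So $z^{(m)}$ is the $m$-predecessor of $z^{(m+1)}$, and Proposition~\ref{prop:ddiff} gives $\partial_m\mathfrak{S}^{\mathsf{O}}_{z^{(m+1)}}=\mathfrak{S}^{\mathsf{O}}_{z^{(m)}}$. Hence $\mathfrak{S}^{\mathsf{O}}_z=\partial_{b+1}\cdots\partial_{N-1}\mathfrak{S}^{\mathsf{O}}_{z^{(N)}}$. The map $s_m$ is order preserving from the complement of $\{1,m\}$ to the complement of $\{1,m+1\}$, so $(z^{(m+1)})'=(z^{(m)})'$, and $(z^{(N)})'=z'$. The first case applies to $z^{(N)}$.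
\end{proof}

\begin{example}
For $z=2143$ we have $b=1$, $N=4$, $z'=21$, and
\[
\mathcal{R}_{1,4}(2x_1)=\partial_2\partial_3\big[2x_1(x_1+x_2)(x_1+x_3)\cdot2x_2\big]=4x_1\,\partial_2\big[(x_1+x_2)x_2\big]=4x_1(x_1+x_2+x_3).
\]
So the recursion computes $\mathfrak{S}^{\mathsf{O}}_{2143}$ although there is no $Q$-key polynomial to compare it with.
\end{example}

\section{Codes of vexillary involutions}\label{sec:codes}

To compare Proposition~\ref{prop:cycle} with $Q$-key polynomials we must know what $z\mapsto z'$ does to the code, and what the code looks like. We identify row $i$ of $D(w)$ with the set of columns $v$ such that $(i,v)\in D(w)$. By definition,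
\begin{equation}\label{eq:box}
(i,v)\in D(w)\iff v<w(i)\ \text{ and }\ i<w^{-1}(v).
\end{equation}
The condition is unchanged when $(i,v,w)$ is replaced by $(v,i,w^{-1})$, so the diagram of an involution equals its transpose.

\begin{lemma}\label{lem:nested}
If $w$ is vexillary, then of any two rows of $D(w)$ one contains the other.
\end{lemma}

\begin{proof}
Suppose that $i<k$, that $u$ lies in row $i$ but not in row $k$, and that $v$ lies in row $k$ but not in row $i$. By \eqref{eq:box}, $v<w(k)$ and $w^{-1}(v)>k>i$; since $(i,v)\notin D(w)$, this forces $v>w(i)$. Also $u<w(i)$ and $w^{-1}(u)>i$. Then $u<w(k)$, and since $(k,u)\notin D(w)$, this forces $w^{-1}(u)<k$. The positions $i<w^{-1}(u)<k<w^{-1}(v)$ carry the values $w(i),u,w(k),v$ with $u<w(i)<v<w(k)$. This is a $2143$ pattern.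
\end{proof}

\begin{corollary}\label{cor:symmetric}
If $z\in I_\infty$ is vexillary, then $c(z)$ is symmetric.
\end{corollary}

\begin{proof}
Let $\lambda=\lambda(c(z))$. List the rows of $D(z)$ by decreasing size, and list the columns starting with those in the smallest nonempty row, then the new ones in the next larger row, and so on. Since the rows are nested, this rearranges $D(z)$ into $\mathsf{D}_\lambda$. So the column sizes of $D(z)$ are the parts of the transpose of $\lambda$. As $D(z)$ equals its transpose, they are also the parts of $\lambda$.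
\end{proof}

For a weak composition $\alpha$ with $b=\alpha_1\ge1$ consider the condition
\begin{equation}\label{eq:split}
\alpha_{b+1}=0,\qquad \alpha_j>\alpha_l\ \text{ whenever }j\le b<l,
\end{equation}
and when it holds put
\[
\alpha'=(\alpha_2-1,\dots,\alpha_b-1,\ \alpha_{b+2},\alpha_{b+3},\dots).
\]
The entries of $\alpha'$ are nonnegative since $\alpha_j>\alpha_{b+1}=0$ for $j\le b$.

\begin{lemma}\label{lem:code}
Let $z\in I_\infty$ be vexillary with $z(1)=b+1\ge2$, and let $\alpha=c(z)$. Then $\alpha_1=b$, condition \eqref{eq:split} holds, $z'$ is vexillary, and $c(z')=\alpha'$.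
\end{lemma}

\begin{proof}
We have $\alpha_1=z(1)-1=b$, and $\alpha_{b+1}=0$ because $z(b+1)=1$. By \eqref{eq:box}, $(i,1)\in D(z)$ if and only if $i\le b$. So if $j\le b<l$, then row $j$ is not contained in row $l$, and Lemma~\ref{lem:nested} shows that row $l$ is a proper subset of row $j$. This proves \eqref{eq:split}. A $2143$ pattern in $z'$ would be one in $z$, so $z'$ is vexillary. Finally, $\alpha_j$ counts the positions to the right of $j$ with smaller value. For $2\le j\le b$ exactly one of them is deleted, namely position $b+1$ with value $1$, and for $j>b+1$ none is. So $c(z')=\alpha'$.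
\end{proof}

For $35142$ we have $b=2$, $\alpha=(2,3,0,1)$ and $\alpha'=(2,1)=c(321)$. For $2143$ we have $b=1$ and $\alpha_1=\alpha_3=1$, so \eqref{eq:split} fails.

\section{An identity in two sets of variables}\label{sec:identity}

In this section polynomials lie in $\mathbb{Z}[x_1,x_2,\dots;y_1,y_2,\dots]$, and $\partial^x_i,\pi^x_i$ and $\partial^y_j,\pi^y_j$ act on the respective variables. Operators in $x$ commute with operators in $y$. Let $\sigma$ be the substitution $x_i\mapsto x_{i+1}$ for all $i$, fixing the $y_j$. For $r,m\ge1$ define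
\[
U_r=\pi^x_1\cdots\pi^x_{r-1},\qquad V_m=\pi^y_1\cdots\pi^y_{m-1},\qquad W_m=\partial^y_1\cdots\partial^y_{m-1}\prod_{j=1}^{m-1}(x_1+y_j),
\]
so that $U_1,V_1,W_1$ are the identity. For a partition $\varepsilon$ put
\[
T_\varepsilon=\prod_{j\ge1}\prod_{i=1}^{\varepsilon_j}(x_i+y_j).
\]

\begin{proposition}\label{prop:identity}
If $\varepsilon_1\le r-1$ and $\varepsilon_j=0$ for $j\ge m$, then $U_rV_mT_\varepsilon=W_m\,\sigma\,T_\varepsilon$.
\end{proposition}

The case $\varepsilon=(1)$, $r=m=2$ is \eqref{eq:toy}. The bound on $\varepsilon_1$ is needed: for $\varepsilon=(1)$, $r=1$, $m=2$ the left side is $x_1+y_1+y_2$, while the right side is still $x_1+x_2+y_1+y_2$.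

The idea of the proof is that a polynomial in infinitely many variables is determined, up to a constant, by all of its divided differences. Both $U_rV_m$ and $W_m\sigma$ intertwine each divided difference with the one of next higher index, which sets up an induction on the degree. To use this for all indices at once, we first let $r$ and $m$ grow.

\begin{lemma}\label{lem:stable}
If $f$ involves no $x_i$ with $i\ge r$, then $U_{r+1}f=U_rf$. If $f$ involves no $y_j$ with $j\ge m$, then $V_{m+1}f=V_mf$ and $W_{m+1}f=W_mf$.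
\end{lemma}

\begin{proof}
In the first case $\pi^x_rf=f$, and in the second $\pi^y_mf=f$. In the second case, moreover, $g=\prod_{j<m}(x_1+y_j)\,f$ involves neither $y_m$ nor $y_{m+1}$, so $\partial^y_m[(x_1+y_m)g]=g$.
\end{proof}

Define $Uf$, $Vf$, $Wf$ as $U_rf$, $V_mf$, $W_mf$ for large $r,m$. These operators preserve degree and fix constants. Since $V_mf$ involves no $x$-variables that $f$ does not involve, $UVf=U_rV_mf$ as soon as $r,m$ satisfy the hypotheses of Lemma~\ref{lem:stable} for $f$.

\begin{lemma}\label{lem:intertwine}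
Let $\Phi$ be either $UV$ or $W\sigma$. For all $i,j\ge1$,
\[
\partial^x_{i+1}\Phi=\Phi\,\partial^x_i,\qquad \partial^y_{j+1}\Phi=\Phi\,\partial^y_j,\qquad \partial^y_1\Phi=0 .
\]
Moreover $\partial^x_1\,UV=0$.
\end{lemma}

\begin{proof}
Take $r\ge i+2$ and $m\ge j+2$ large. By \eqref{eq:pichain}, each of $V_m$ and $W_m$ has the form $\partial^y_1\cdots\partial^y_{m-1}\,g$ with $g$ symmetric in $y_1,\dots,y_{m-1}$. Lemma~\ref{lem:chain} gives $\partial^y_{j+1}V_m=V_m\partial^y_j$ and $\partial^y_{j+1}W_m=W_m\partial^y_j$, and $(\partial^y_1)^2=0$ gives $\partial^y_1V_m=\partial^y_1W_m=0$. As $U_r$ and $\sigma$ commute with all $\partial^y_j$, the second and third relations follow. In the same way $U_r=\partial^x_1\cdots\partial^x_{r-1}\,x_1\cdots x_{r-1}$ satisfies $\partial^x_{i+1}U_r=U_r\partial^x_i$ and $\partial^x_1U_r=0$, and $V_m$ commutes with $\partial^x_i$. Finally $\partial^x_{i+1}$ commutes with $W_m$, which involves only $x_1$ and the $y_j$, and $\partial^x_{i+1}\sigma=\sigma\partial^x_i$.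
\end{proof}

One relation is missing: $\partial^x_1W\sigma$ is not zero. Indeed $UV$ and $W\sigma$ are different operators, already in degree one:
\[
UVx_1=x_1+x_2,\quad W\sigma x_1=x_2,\qquad UVy_1=y_1+y_2,\quad W\sigma y_1=x_1+y_1+y_2 .
\]
They agree on $x_1+y_1$ but not on its summands. So the induction has to run over a family of polynomials that contains $T_\varepsilon$, is closed under all divided differences, and is annihilated by $\partial^x_1W\sigma$. Since $\partial^x_1$ commutes with the $\partial^y_j$ but not with $\partial^x_2$, we want a family generated from one polynomial by the $\partial^y_j$ alone. The staircase provides it. Fix $n\ge2$, let $\delta=(n-1,n-2,\dots,1)$, so that $T_\delta=\prod_{i+j\le n}(x_i+y_j)$, and let $\mathcal{F}$ consist of $0$ and all polynomials $\partial^y_{j_1}\cdots\partial^y_{j_k}T_\delta$ with $k\ge0$.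

\begin{lemma}\label{lem:family}
\begin{itemize}
\item[(a)] If $\varepsilon\subseteq\delta$ is a partition, then $T_\varepsilon\in\mathcal{F}$.
\item[(b)] $\mathcal{F}$ is closed under all $\partial^x_i$ and $\partial^y_j$.
\item[(c)] $\partial^x_1W\sigma f=0$ for all $f\in\mathcal{F}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\eta$ is a partition with $\eta_j=\eta_{j+1}+1$, then $T_\eta$ is $x_{\eta_j}+y_j$ times a polynomial symmetric in $y_j,y_{j+1}$, so $\partial^y_jT_\eta=T_{\eta^-}$, where $\eta^-$ is $\eta$ without the last box of row $j$. By downward induction on $|\varepsilon|$ it suffices to show that every $\varepsilon\subsetneq\delta$ is such an $\eta^-$ with $\eta\subseteq\delta$. That is, we need a row $j_0$ with $\varepsilon_{j_0}=\varepsilon_{j_0+1}$, with $\varepsilon_{j_0}<n-j_0$, and with $j_0=1$ or $\varepsilon_{j_0-1}>\varepsilon_{j_0}$. Let $g_j=n-j-\varepsilon_j\ge0$ for $j\le n$, so $g_n=0$, and let $j<n$ be the largest index with $g_j>0$. Then $0<g_j-g_{j+1}=1-(\varepsilon_j-\varepsilon_{j+1})$, so $\varepsilon_j=\varepsilon_{j+1}$.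 Let $j_0\le j$ be the smallest index with $\varepsilon_{j_0}=\varepsilon_j$. Then $\varepsilon_{j_0}=\varepsilon_{j_0+1}$ and $g_{j_0}\ge g_j>0$, and the third condition holds by the choice of $j_0$.

(b) Closure under $\partial^y_j$ holds by definition. Let $1\le i\le n-1$ and $G=T_\delta/(x_i+y_{n-i})$. In $G$, both $x_i$ and $x_{i+1}$ are paired with $y_1,\dots,y_{n-i-1}$, and both $y_{n-i}$ and $y_{n-i+1}$ are paired with $x_1,\dots,x_{i-1}$. So $G$ is symmetric in $x_i,x_{i+1}$ and in $y_{n-i},y_{n-i+1}$, and $\partial^x_iT_\delta=G=\partial^y_{n-i}T_\delta$. For $i\ge n$ we have $\partial^x_iT_\delta=0$. Since $\partial^x_i$ commutes with the $\partial^y_j$, the set $\mathcal{F}$ is closed under $\partial^x_i$.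

(c) For $f=\partial^y_{j_1}\cdots\partial^y_{j_k}T_\delta$, Lemma~\ref{lem:intertwine} gives $W\sigma f=\partial^y_{j_1+1}\cdots\partial^y_{j_k+1}W\sigma T_\delta$, so it suffices to treat $f=T_\delta$. By Lemma~\ref{lem:stable},
\[
W\sigma T_\delta=\partial^y_1\cdots\partial^y_{n-1}\prod_{j=1}^{n-1}\Big[(x_1+y_j)\prod_{i=1}^{n-j}(x_{i+1}+y_j)\Big]=\partial^y_1\cdots\partial^y_{n-1}\prod_{j=1}^{n-1}\ \prod_{i=1}^{n-j+1}(x_i+y_j).
\]
This is symmetric in $x_1,x_2$, because $n-j+1\ge2$ for all $j\le n-1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:identity}]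
The hypotheses say that $T_\varepsilon$ involves no $x_i$ with $i\ge r$ and no $y_j$ with $j\ge m$. By Lemma~\ref{lem:stable} we must therefore show $UVT_\varepsilon=W\sigma T_\varepsilon$. Choose $n\ge2$ with $\varepsilon\subseteq\delta$. By Lemma~\ref{lem:family}(a) it suffices to prove $UVf=W\sigma f$ for all $f\in\mathcal{F}$. The elements of $\mathcal{F}$ are homogeneous, and we induct on the degree $d$ of $f$. If $f$ is constant, both sides equal $f$. Let $d\ge1$ and $E=UVf-W\sigma f$. For $i,j\ge1$, the polynomials $\partial^x_if$ and $\partial^y_jf$ lie in $\mathcal{F}$ and are zero or of degree $d-1$. By Lemma~\ref{lem:intertwine} and induction,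
\[
\partial^x_{i+1}E=(UV-W\sigma)\,\partial^x_if=0,\qquad \partial^y_{j+1}E=(UV-W\sigma)\,\partial^y_jf=0 .
\]
Also $\partial^y_1E=0$ by Lemma~\ref{lem:intertwine}, and $\partial^x_1E=0$ by Lemmas~\ref{lem:intertwine} and~\ref{lem:family}(c). So $E$ is invariant under all finite permutations of the $x_i$ and of the $y_j$. If $E$ involved one $x_i$ it would involve all of them, which is impossible for a polynomial, and the same holds for the $y_j$. Hence $E$ is constant, and being homogeneous of degree $d\ge1$ or zero, it is zero.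
\end{proof}

\section{The cycle recursion for $Q$-key polynomials}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $\alpha$ be a symmetric weak composition with $b=\alpha_1\ge1$ that satisfies \eqref{eq:split}. Then $\alpha'$ is a symmetric weak composition, and for every $N\ge b+1$ with $\alpha_l=0$ for all $l>N$,
\[
\kappa^{\mathsf{Q}}_\alpha=\mathcal{R}_{b,N}(\kappa^{\mathsf{Q}}_{\alpha'}).
\]
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\fill[gray!25] (0,-2) rectangle (5,-3);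
\fill[gray!25] (2,0) rectangle (3,-5);
\fill[gray!75] (0,-5) rectangle (2,-6);
\fill[gray!75] (0,-6) rectangle (1,-7);
\draw (0,0) grid (7,-1);
\draw (0,-1) grid (6,-2);
\draw (0,-2) grid (5,-3);
\draw (0,-3) grid (3,-5);
\draw (0,-5) grid (2,-6);
\draw (0,-6) grid (1,-7);
\draw[very thick] (0,0) rectangle (5,-5);
\node[left] at (0,-2.5) {$r$};
\node[left] at (0,-4.5) {$b$};
\node[above] at (2.5,0) {$r$};
\node[above] at (4.5,0) {$b$};
\end{tikzpicture}
\caption{The diagram of the symmetric partition $\nu=(7,6,5,3,3,2,1)$ with $b=5$ and $r=\nu_b=3$. Row $r$ and column $r$ (light gray) have length $b$; deleting them leaves the diagram of $\nu^-=(6,5,2,2,2,1)$. The boxes on or below the diagonal inside the thick $b\times b$ square give the factor $M$ of $\kappa^{\mathsf{Q}}_\nu$, and the boxes below the square (dark gray) give the factor $T$.}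
\label{fig:nu}
\end{figure}

\begin{proof}
\emph{Step 1: the shape of $\nu=\lambda(\alpha)$.} By \eqref{eq:split}, $(\nu_1,\dots,\nu_b)$ is the sorting of $(\alpha_1,\dots,\alpha_b)$, and $\nu_b>\nu_{b+1}$. Let $r=\nu_b\ge1$. Since $\nu$ is symmetric, $\nu_j\ge b$ if and only if $(b,j)\in\mathsf{D}_\nu$, that is, if and only if $j\le r$. Since $\alpha_1=b$, some $i\le b$ has $\nu_i=b$. Then $i\le r$, so $b\le\nu_r\le\nu_i=b$, and also $r=\nu_b\le\nu_i=b$. To summarize (see Figure~\ref{fig:nu}),
\begin{equation}\label{eq:shape}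
r\le b,\qquad \nu_1\ge\dots\ge\nu_r=b,\qquad \nu_j\le r-1\ \text{ for }j>b .
\end{equation}
Delete row $r$ and column $r$ from $\mathsf{D}_\nu$ and close up. The result is again a symmetric Young diagram. Column $r$ occupies exactly rows $1,\dots,b$, so it is the diagram of
\[
\nu^-=(\nu_1-1,\dots,\nu_{r-1}-1,\ \nu_{r+1}-1,\dots,\nu_b-1,\ \nu_{b+1},\nu_{b+2},\dots).
\]
Since $\alpha_1=\nu_r$ and $\alpha_{b+1}=0$, the composition $\alpha'$ is a rearrangement of $\nu^-$, hence symmetric. Finally $\nu_j=0$ for $j\ge N$, because $\alpha$ has at most $N-1$ nonzero entries.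

\emph{Step 2: reduction to sorted blocks.} The product formula is available only for partitions, so we first remove the operators that rearrange the entries inside the blocks of positions $2,\dots,b$ and $b+2,\dots,N$. We claim
\[
\mathcal{R}_{b,N}\,\pi_{i-1}=\pi_i\,\mathcal{R}_{b,N}\quad(2\le i\le b-1),\qquad
\mathcal{R}_{b,N}\,\pi_{i-2}=\pi_i\,\mathcal{R}_{b,N}\quad(b+2\le i\le N-1).
\]
In the first case $(\pi_{i-1}f)^+=\pi_if^+$, and $\pi_i$ commutes with $P_{N-1}$, because $2\le i<i+1\le N-1$, and with $\partial_{b+1},\dots,\partial_{N-1}$, because $b+1\ge i+2$. In the second case $(\pi_{i-2}f)^+=\pi_{i-1}f^+$ with $b+1\le i-1<N-1$, and Lemma~\ref{lem:chain} applies with $g=P_{N-1}$.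

Suppose $\alpha_i<\alpha_{i+1}$ for some $i$ in one of the two ranges, and let $i'=i-1$ or $i'=i-2$ accordingly. Then $\beta=s_i\alpha$ satisfies all hypotheses of the proposition with the same $b$ and $N$, and $\alpha'=s_{i'}\beta'$ with $\beta'_{i'}>\beta'_{i'+1}$. If the proposition holds for $\beta$, then by Lemma~\ref{lem:moves}
\[
\kappa^{\mathsf{Q}}_\alpha=\pi_i\kappa^{\mathsf{Q}}_\beta=\pi_i\mathcal{R}_{b,N}(\kappa^{\mathsf{Q}}_{\beta'})=\mathcal{R}_{b,N}(\pi_{i'}\kappa^{\mathsf{Q}}_{\beta'})=\mathcal{R}_{b,N}(\kappa^{\mathsf{Q}}_{\alpha'}).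
\]
Passing from $\alpha$ to $\beta$ lowers by one the number of pairs $k<l$ with $\alpha_k<\alpha_l$. By induction on this number we may assume that both blocks are weakly decreasing, that is,
\[
\alpha=(\nu_r,\ \nu_1,\dots,\nu_{r-1},\nu_{r+1},\dots,\nu_b,\ 0,\ \nu_{b+1},\dots,\nu_{N-1}),\qquad\alpha'=\nu^- .
\]
This $\alpha$ arises from $\nu$ by moving the zero in position $N$ to position $b+1$ and moving $\nu_r$ to position $1$, in each case past entries that are at least as large. By Lemma~\ref{lem:moves},
\begin{equation}\label{eq:sorted}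
\kappa^{\mathsf{Q}}_\alpha=\pi_1\cdots\pi_{r-1}\;\pi_{b+1}\cdots\pi_{N-1}\;\kappa^{\mathsf{Q}}_\nu .
\end{equation}
Several rows of $\nu$ may have length $b$. We move the last one, row $r$, using the equality case of Lemma~\ref{lem:moves}, because Proposition~\ref{prop:identity} requires the chain $\pi_1\cdots\pi_{r-1}$ to cover all the $x$-variables that occur in $T_\varepsilon$.

\emph{Step 3: the common factor.} Split the boxes $(j,i)\in\mathsf{D}_\nu$ with $j\ge i$ according to whether $j\le b$ or $j>b$. In the second case $i\le\nu_j\le r-1$ by \eqref{eq:shape}. So $\kappa^{\mathsf{Q}}_\nu=MT$ with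
\[
M=\prod_{(j,i)\in\mathsf{D}_\nu,\ b\ge j\ge i}(x_i+x_j),\qquad T=\prod_{j=b+1}^{N-1}\ \prod_{i=1}^{\nu_j}(x_i+x_j).
\]
The polynomial $T$ involves only $x_1,\dots,x_{r-1}$ and $x_{b+1},\dots,x_{N-1}$, and $M$ involves only $x_1,\dots,x_b$. By \eqref{eq:shape} and symmetry, the first $r$ rows and the first $r$ columns of the square $\{1,\dots,b\}^2$ lie entirely in $\mathsf{D}_\nu$. So the part of $\mathsf{D}_\nu$ in the square is invariant under permuting $1,\dots,r$ in both coordinates, and $M$ is symmetric in $x_1,\dots,x_r$.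

The same $M$ appears on the other side. Let $\varphi$ be the permutation with $\varphi(r)=1$, $\varphi(i)=i+1$ for $i<r$, and $\varphi(i)=i$ for $i>r$, acting by $x_i\mapsto x_{\varphi(i)}$. Closing up after the deletion of index $r$ and then raising all indices by one sends $i\ne r$ to $\varphi(i)$. So $(\kappa^{\mathsf{Q}}_{\nu^-})^+$ is the product of $x_{\varphi(i)}+x_{\varphi(j)}$ over the unordered pairs with $(i,j)\in\mathsf{D}_\nu$ and $i,j\neq r$. The remaining pairs are $\{r,j\}$ with $1\le j\le b$, and since $\varphi$ permutes $\{1,\dots,b\}$, they contribute $\prod_{j=1}^b(x_1+x_{\varphi(j)})=P_b$. Therefore $P_b(\kappa^{\mathsf{Q}}_{\nu^-})^+=\varphi(\kappa^{\mathsf{Q}}_\nu)=\varphi(M)\varphi(T)=M\varphi(T)$, the last step because $\varphi$ permutes $x_1,\dots,x_r$ and fixes the other variables. Multiplying by $X=\prod_{j=b+1}^{N-1}(x_1+x_j)$ gives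
\[
P_{N-1}(\kappa^{\mathsf{Q}}_{\nu^-})^+=M\,X\,\varphi(T).
\]
Now $M$ commutes with $\pi_1,\dots,\pi_{r-1}$ and with all operators of index at least $b+1$. By \eqref{eq:sorted} and the definition of $\mathcal{R}_{b,N}$, it remains to prove
\begin{equation}\label{eq:remaining}
\pi_1\cdots\pi_{r-1}\;\pi_{b+1}\cdots\pi_{N-1}\,T=\partial_{b+1}\cdots\partial_{N-1}\big[X\,\varphi(T)\big].
\end{equation}

\emph{Step 4: two sets of variables.} Put $m=N-b$ and $y_j=x_{b+j}$ for $1\le j\le m$. Since $r\le b$, the variables $x_1,\dots,x_r,y_1,\dots,y_m$ are distinct, and both sides of \eqref{eq:remaining} are computed inside the polynomial ring that they generate. There $T=T_\varepsilon$ with $\varepsilon_j=\nu_{b+j}$, and $\varepsilon_1\le r-1$ and $\varepsilon_j=0$ for $j\ge m$ by Step~1. On the variables that occur in $T$, the permutation $\varphi$ acts as $\sigma$, and $X=\prod_{j<m}(x_1+y_j)$. So \eqref{eq:remaining} reads $U_rV_mT_\varepsilon=W_m\sigma T_\varepsilon$, which is Proposition~\ref{prop:identity}.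
\end{proof}

\begin{remark}
The strict inequality in \eqref{eq:split} is what gives $\varepsilon_1\le r-1$, and the symmetry of $\nu$ is what ties $r$ to $b$ and makes $M$ symmetric. The factor $T$ differs from $1$ only if $\nu_{b+1}\ge1$. This requires $b\ge r\ge2$ and a nonzero entry $\alpha_l$ with $l\ge b+2\ge4$, which no code of an element of $S_4$ has. So $S_5$, which contains the involution of Section~\ref{sec:example}, is the first group in which Proposition~\ref{prop:identity} is needed with $\varepsilon\neq\emptyset$.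
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We induct on the least $N$ with $z\in S_N$. If $z=1$, both sides equal $1$. Let $z\neq1$.

If $z(1)=1$, then $z=1\times z''$ with $z''\in S_{N-1}$ a vexillary involution, and $c(z)=(0,\gamma_1,\gamma_2,\dots)$ for $\gamma=c(z'')$, where $\gamma_l=0$ for $l>N-1$. By Proposition~\ref{prop:fixed}, induction, and \eqref{eq:keyshift},
\[
\mathfrak{S}^{\mathsf{O}}_z=\pi_1\cdots\pi_{N-1}\mathfrak{S}^{\mathsf{O}}_{z''}=\pi_1\cdots\pi_{N-1}\kappa^{\mathsf{Q}}_\gamma=\kappa^{\mathsf{Q}}_{c(z)} .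
\]

If $z(1)=b+1\ge2$, let $\alpha=c(z)$. It is symmetric by Corollary~\ref{cor:symmetric}, and $N\ge b+1$ and $\alpha_l=0$ for $l>N$ because $z\in S_N$. By Lemma~\ref{lem:code}, $\alpha_1=b$, condition \eqref{eq:split} holds, and $z'\in S_{N-2}$ is vexillary with code $\alpha'$. By Proposition~\ref{prop:cycle}, induction, and Proposition~\ref{prop:key},
\[
\mathfrak{S}^{\mathsf{O}}_z=\mathcal{R}_{b,N}(\mathfrak{S}^{\mathsf{O}}_{z'})=\mathcal{R}_{b,N}(\kappa^{\mathsf{Q}}_{\alpha'})=\kappa^{\mathsf{Q}}_\alpha .\qedhere
\]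
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
Part (a) implies (b) by Corollary~\ref{cor:symmetric} and Theorem~\ref{thm:main}. Part (b) implies (c) with $\alpha=c(z)$. Part (c) implies (a) by Fact~2.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cyc}]
We compare degrees in Theorem~\ref{thm:main}. By Proposition~\ref{prop:ddiff}, $\mathfrak{S}^{\mathsf{O}}_z$ is homogeneous of degree $\hat\ell(z)=\frac12(\ell(z)+\mathsf{cyc}(z))$. It is nonzero, because applying $\partial_i$ at descents repeatedly leads to a power of $2$ times $\mathfrak{S}^{\mathsf{O}}_1=1$. Let $\lambda=\lambda(c(z))$, so $|\lambda|=\ell(z)$. The symmetric diagram $\mathsf{D}_\lambda$ has $d$ boxes on the diagonal and $\frac12(|\lambda|-d)$ boxes below it, so $\kappa^{\mathsf{Q}}_\lambda$ has degree $\frac12(\ell(z)+d)$. The operators $\pi_i$ preserve degree, so the nonzero polynomial $\kappa^{\mathsf{Q}}_{c(z)}=\mathfrak{S}^{\mathsf{O}}_z$ has this degree too. Hence $\mathsf{cyc}(z)=d$, and the formula is Theorem~\ref{thm:main} divided by $2^d$.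
\end{proof}

\begin{thebibliography}{9}
\bibitem{MS} Eric Marberg and Travis Scrimshaw, \emph{Key and Lascoux polynomials for symmetric orbit closures}, arXiv:2302.04226 (2023).
\end{thebibliography}
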